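# Subset sums modulo $n$ and binary necklaces: a bijection by recursion over the prime factors of $n$

## 1. Words, rotations, necklaces

Throughout, $[n]=\{1,2,\dots,n\}$, and $\mathbb Z_n$ is the group of integers modulo $n$. When an element of $\mathbb Z_n$ appears inside a floor or an inequality, it is represented in $[0,n)$. If $m\mid n$ and $j\in\mathbb Z_n$, the statement $m\mid j$ makes sense. We write $\nu_2$ for the $2$-adic valuation, with $\nu_2(0)=\infty$; for example $\nu_2(12)=2$ and $\nu_2(7)=0$.

**Definition (words and sums).** A subset $A\subseteq[n]$ is identified with its indicator word $w=w(1)w(2)\cdots w(n)$, viewed as a function $w:\mathbb Z_n\to\{0,1\}$, so that position $n$ is also position $0$. Let $|w|$ be the number of ones, let $W(n,k)$ be the set of words with $|w|=k$, and let $s(w)\in\mathbb Z_n$ be the sum of the positions of the ones.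

*Example.* For $n=6$, the set $\{1,2,4\}$ is the word $110100$, with $s=7=1$ in $\mathbb Z_6$.

**Definition (the subset side).** For $0\le k\le n$ and $0\le r<n$, $\bar S_r(n,k)$ is the set of $k$-element subsets of $[n]$ whose sum of elements is congruent to $r$ modulo $n$; that is, the $w\in W(n,k)$ with $s(w)=r$.

*Example.* Take $n=6$, $k=3$, $r=0$. Sums of three elements lie between $6$ and $15$, so the sum must be $6$ or $12$:
$$\bar S_0(6,3)=\{\,123,\ 156,\ 246,\ 345\,\},$$
writing $123$ for $\{1,2,3\}$.

**Definition (rotation).** Let $(cw)(x)=w(x-1)$. Rotation moves every one from its position $x$ to $x+1$, so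
$$s(c^aw)=s(w)+a|w|\quad\text{in }\mathbb Z_n. \tag{1}$$

*Example.* $c(110100)=011010$, and $2+3+5=10=4=1+3$ in $\mathbb Z_6$.

**Definition (necklaces and repetition number).** A binary necklace of length $n$ is an orbit of words under $c$. We write $[w]$ for the necklace of $w$, and $N(n,k)$ for the set of necklaces with $k$ ones. Every necklace can be written $u^m$ with $u$ primitive (all rotations of $u$ distinct) and $|u|=n/m$; here $|u|$ is the length. The number $m$ is the repetition number.

Equivalently, $m$ is the order of the stabilizer of $w$ in $\langle c\rangle\cong\mathbb Z_n$. Indeed the stabilizer is generated by some $c^d$ with $d\mid n$; then $w=u^{n/d}$ for its prefix $u$ of length $d$, and $u$ is primitive because a nontrivial rotation by $a<d$ fixing $u$ would give $c^aw=w$. So the orbit has size $n/m$. Also $m\mid n$ and $m\mid|w|$, since $w$ is $m$ copies of $u$.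

**Definition (the necklace side).** $N_r(n,k)$ is the set of necklaces in $N(n,k)$ whose repetition number divides $r$. More generally, for $j\in\mathbb Z_n$, $N_j(n,k)$ is the set of those with $m\mid j$.

Thus $N_0(n,k)=N(n,k)$ is the set of all necklaces, and $N_1(n,k)$ is the set of primitive ones.

*Example.* $N(6,3)=\{[000111],[001011],[001101],[010101]\}$; the orbit sizes are $6,6,6,2$, which add up to $\binom63=20$. The repetition numbers are $1,1,1,3$. So $N_r(6,3)$ has four elements if $3\mid r$ and three otherwise.

## 2. The identity $|\bar S_r(n,k)|=|N_r(n,k)|$ and its conditions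

It is known, by generating functions and character sums, that
$$|\bar S_r(n,k)|=|N_r(n,k)| \tag{2}$$
whenever one of the following holds:

* (a) $n$ is odd;
* (b) $k$ is odd;
* (c) $\nu_2(n)<\nu_2(k)$ (including $k=0$);
* (d) $\nu_2(k)\ge\nu_2(r)+2$;
* (e) $k=n$ and the odd part $n/2^{\nu_2(n)}$ does not divide $r$.

For $r=0$, (d) forces $k=0$ and (e) never holds, so the list becomes: $n$ odd, $k$ odd, or $\nu_2(n)<\nu_2(k)$. For $r=1$ it becomes: $n$ odd, $k$ odd, $\nu_2(n)<\nu_2(k)$, $4\mid k$, or $k=n$ even and greater than $2$.

The problem, posed in Robert Dougherty-Bliss and Sergi Elizalde, "Necklaces, subset sums, and cyclic permutations", arXiv:2603.15830 (2026), is to find a bijection between $\bar S_r(n,k)$ and $N_r(n,k)$ under these conditions. It must be an explicit map, described uniformly in $n,k,r$ and directly in terms of the subset or the necklace. It may use neither the known equality of cardinalities nor arbitrary enumerations of the two sets, so that it gives an independent proof of (2).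

## 3. Small cases: $k=1$, $k=n$, $\gcd(n,k)=1$, and $(n,k)=(4,2)$

*$k=1$.* There is one one-element subset with sum $r$ modulo $n$, and one necklace, which is primitive. Both sides have size $1$.

*$k=n$.* The only subset is $[n]$, with sum $n(n+1)/2$, which is $0$ modulo $n$ for $n$ odd and $n/2$ for $n$ even. The only necklace is $1^n$, with $m=n$, so $N_r(n,n)\ne\emptyset$ iff $r=0$. For $n$ odd the two sides agree for every $r$. For $n$ even they agree iff $r\notin\{0,n/2\}$. This is what (d) and (e) say: both fail for $k=n$ even iff $\nu_2(r)\ge\nu_2(n)-1$ and the odd part of $n$ divides $r$, i.e. iff $\frac n2\mid r$.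

*$\gcd(n,k)=1$.* Every $m$ divides $\gcd(n,k)=1$, so every necklace is primitive and has $n$ words. By (1), rotation adds the unit $k$ to $s$, so each necklace contains exactly one word with $s=r$. Hence $A\mapsto[A]$ is a bijection $\bar S_r(n,k)\to N_r(n,k)$.

*$n=4$, $k=2$.* The subsets $12,13,14,23,24,34$ have sums $3,0,1,1,2,3$, and the necklaces are $[0011]$ with $m=1$ and $[0101]$ with $m=2$:

| $r$ | $0$ | $1$ | $2$ | $3$ |
|---|---|---|---|---|
| $\lvert\bar S_r(4,2)\rvert$ | $1$ | $2$ | $1$ | $2$ |
| $\lvert N_r(4,2)\rvert$ | $2$ | $1$ | $2$ | $1$ |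

None of (a)–(e) holds here, and the sizes differ for every $r$. But shifting the first row by one position gives the second row. This shift will reappear.

## 4. Where the map $A\mapsto[A]$ breaks down

The case $\gcd(n,k)=1$ suggests sending a subset to its own necklace in general. Let $d=\gcd(n,k)>1$. By (1), $s$ changes by multiples of $d$ along a necklace, so $s$ modulo $d$ is constant on it. A necklace whose class modulo $d$ is not that of $r$ is missed, and other necklaces are hit several times.

This already happens for $n=6$, $k=3$, $r=0$, where (b) holds. The subsets $123$, $345$, $156$ all lie in $[000111]$, and $246$ lies in $[010101]$. The necklace of $124$ has only the sums $1$ and $4$, and that of $134$ only $2$ and $5$; these are $[001011]$ and $[001101]$ in some order, and nothing is sent to either. So $4=4$ is true, but no correction inside a single rotation orbit can prove it: words have to travel between orbits.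

We need a statement that handles all necklaces of a given length together and can be proved by induction on $n$. That takes one correction of the sum and one new statistic on words.

## 5. The corrected sum, the flex, and the three theorems

**Definition (corrected sum).** $\hat s(w)=s(w)+\binom{|w|}2\in\mathbb Z_n$, and $X_j(n,k)=\{w\in W(n,k):\hat s(w)=j\}$ for $j\in\mathbb Z_n$.

*Example.* For $n=4$, $k=2$ we have $\hat s=s+1$, so $X_0=\{12,34\}$, $X_1=\{13\}$, $X_2=\{14,23\}$, $X_3=\{24\}$. The sizes $2,1,2,1$ are exactly those of $N_0,N_1,N_2,N_3$. Also $\hat s(1^n)=\frac{n(n+1)}2+\frac{n(n-1)}2=n^2=0$ for every $n$, in agreement with $N_j(n,n)\neq\emptyset\iff j=0$.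

**Definition (flex).** The base point $o$ of a necklace is its lexicographically least word. If $w=c^xo$ with $x\in\mathbb Z_{n/m}$, put $\mathrm{flex}(w)=mx\in\mathbb Z_n$. Necklaces of the same length are ordered by their base points.

The values of flex on a necklace are the multiples of $m$ in $\mathbb Z_n$, each taken once. So a necklace contains a word of flex $j$ iff $m\mid j$, and then exactly one. In other words,
$$w\mapsto[w]\ \text{ is a bijection }\ \{w\in W(n,k):\mathrm{flex}(w)=j\}\to N_j(n,k). \tag{3}$$

*Example.* In $[0101]$ we have $m=2$, $\mathrm{flex}(0101)=0$, $\mathrm{flex}(1010)=2$. In $[0011]$ the words $0011,1001,1100,0110$ have flex $0,1,2,3$.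

**Theorem 1.** For all $n\ge1$, $0\le k\le n$, $j\in\mathbb Z_n$, the recursion in Section 9 defines an explicit bijection $\varphi_j:X_j(n,k)\to N_j(n,k)$. Equivalently, $\Phi(w):=$ the word of flex $j=\hat s(w)$ in the necklace $\varphi_j(w)$ is a bijection $\Phi:W(n,k)\to W(n,k)$ with $\mathrm{flex}(\Phi(w))=\hat s(w)$.

There are no conditions on $n,k,j$. The second form is the one that can be fed into a recursion: $\Phi$ is a weight-preserving bijection on words that turns the corrected sum into the flex. The parity conditions enter only when $\hat s$ is translated back to $s$.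

**Theorem 2.** Write $n=2^{\nu_2(n)}n_1$ with $n_1$ odd. For $A\in\bar S_r(n,k)$ put $\Theta_r(A)=\varphi_j(c^aA)$, where

* if $k$ is odd: $a=-\frac{k-1}2$, $j=r$;
* if $k$ is even and $\nu_2(n)<\nu_2(k)$: $a=-\frac k2+\frac{n_1+1}2$, $j=r$;
* otherwise: $a=-\frac k2$, $j=r-\frac k2$.

For all $n,k,r$, $\Theta_r$ is a bijection $\bar S_r(n,k)\to N_j(n,k)$. If one of (a)–(e) holds, then $N_j(n,k)=N_r(n,k)$, so $\Theta_r:\bar S_r(n,k)\to N_r(n,k)$ is a bijection.

**Theorem 3.** If none of (a)–(e) holds, then $|\bar S_r(n,k)|\ne|N_r(n,k)|$. Precisely, let $v=\nu_2(k)$ (here $1\le v<\infty$), and let $D\ne\emptyset$ be the set of necklaces in $N(n,k)$ whose repetition number $m$ has $\nu_2(m)=v$ and odd part dividing $r$. Then $|\bar S_r|=|N_r|+|D|$ if $\nu_2(r)=v-1$, and $|\bar S_r|=|N_r|-|D|$ if $\nu_2(r)\ge v$.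

## 6. Blocks on one side, interleaving on the other

Let $n>1$, let $p$ be the smallest prime factor of $n$, and $n'=n/p$. There are two natural ways to see a word of length $n$ as $p$ words of length $n'$, and each suits one side of the problem.

*Blocks* $w=u_0u_1\cdots u_{p-1}$ suit sums. The $i$-th letter of $u_b$ is at position $i+n'b$, so $s(w)\equiv\sum_bs(u_b)$ modulo $n'$. Rotation is awkward, since it pushes the last letter of each block into the next one.

*Interleaving* suits rotation. Put $w_i(a)=w(pa+i)$ for $a\in\mathbb Z_{n'}$, $0\le i<p$. With $c'$ the rotation for length $n'$,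
$$c\,(w_0,\dots,w_{p-1})=(c'w_{p-1},w_0,\dots,w_{p-2}). \tag{4}$$
Indeed component $i\ge1$ of $cw$ at $a$ is $w(pa+i-1)=w_{i-1}(a)$, and component $0$ is $w(pa-1)=w(p(a-1)+p-1)=w_{p-1}(a-1)$. In particular $c^p$ acts as $c'$ on every component.

The plan is to cut a word into blocks, apply the bijection $\Phi$ for length $n'$ to every block, and reassemble the results by interleaving. The middle object is a $p$-tuple of words of length $n'$. Two losses have to be balanced. From $s(w)\in\mathbb Z_n$ we keep only its residue modulo $n'$, which forgets one of $p$ values. The necklace of an interleaved word knows the tuple of component necklaces only up to cyclic rotation, which forgets one of $p$ rotations. Step 1 below trades one loss for the other.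

For $p$-tuples let $\kappa(x_0,\dots,x_{p-1})=(x_{p-1},x_0,\dots,x_{p-2})$, and call a $\kappa$-orbit a $\kappa$-class. A tuple is constant if all its entries are equal. Since $p$ is prime, the stabilizer of a tuple in $\langle\kappa\rangle\cong\mathbb Z_p$ is trivial or everything, so a nonconstant tuple has $p$ distinct rotations. Let $\mathbf 1=(1,\dots,1)$.

What then remains is arithmetic in $\prod\mathbb Z_{d_i}$, where the $d_i$ are sizes of necklaces. Lemma 1 will handle tuples of necklaces that are not all equal, and Lemma 2 tuples with all necklaces equal.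

## 7. Solutions of a linear congruence and orbits under translation by $\mathbf 1$

We use the textbook fact that $ax\equiv b\pmod M$ is solvable iff $g=\gcd(a,M)$ divides $b$, and that the solutions then form one class modulo $M/g$.

**Lemma 1.** Let $d_0,\dots,d_{p-1}$ divide $n'$, and put $m_i=n'/d_i$, $m=\gcd(m_0,\dots,m_{p-1})$, $L_i=\mathrm{lcm}(d_0,\dots,d_i)$, $G_0=1$, $G_i=\gcd(L_{i-1},d_i)$ for $i\ge1$. For $\ell\in\mathbb Z_{n'}$ let
$$K_\ell=\Bigl\{x\in\prod_i\mathbb Z_{d_i}:\ \sum_im_ix_i=\ell\text{ in }\mathbb Z_{n'}\Bigr\}.$$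
If $m\nmid\ell$ then $K_\ell=\emptyset$. If $m\mid\ell$ then
$$x\longmapsto\text{the }\langle\mathbf 1\rangle\text{-orbit of }(a_0,\dots,a_{p-1}),\qquad a_i=\lfloor G_ix_i/d_i\rfloor,$$
is a bijection from $K_\ell$ to the set of orbits of $\prod\mathbb Z_{d_i}$ under translation by $\mathbf 1$.

*Example.* $p=2$, $n'=12$, $d_0=4$, $d_1=6$: then $m_0=3$, $m_1=2$, $m=1$, $G_1=2$. The equation $3x_0+2x_1=0$ in $\mathbb Z_{12}$ has the solutions $(0,0)$ and $(2,3)$. They give $a=(0,0)$ and $a=(0,1)$. These lie in different orbits, and there are $24/12=2$ orbits.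

*Proof.* If $x\in K_\ell$, then $m\mid\ell$ since $m$ divides every $m_i$ and $n'$. Assume $m\mid\ell$. Both sets will be put in bijection with the box $\prod_i[0,G_i)$ of integer vectors.

**Step α (orbits and the box).** *The purpose is to show that each $\langle\mathbf 1\rangle$-orbit contains exactly one $a$ with $0\le a_i<G_i$ for all $i$.*

Existence. Shift so that coordinate $0$ is $0$. Suppose coordinates $0,\dots,i-1$ are already in their ranges. Adding a multiple of $L_{i-1}\mathbf 1$ does not change them, since $d_h\mid L_{i-1}$ for $h<i$. It changes coordinate $i$ by multiples of $L_{i-1}$ in $\mathbb Z_{d_i}$, that is, by arbitrary multiples of $G_i=\gcd(L_{i-1},d_i)$. So coordinate $i$ can be brought into $[0,G_i)$.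

Uniqueness. Let $a$ and $a'=a+t\mathbf 1$ both lie in the box. From $a_0=a_0'=0$ we get $d_0=L_0\mid t$. If $L_{i-1}\mid t$, then $G_i\mid t$, so $a_i\equiv a_i'\pmod{G_i}$. Both lie in $[0,G_i)$, so $a_i=a_i'$. Hence $d_i\mid t$, and so $L_i\mid t$. By induction $a=a'$.

**Step β (solutions and the box).** *The purpose is to show that $x\mapsto(a_i)$ is a bijection $K_\ell\to\prod_i[0,G_i)$.*

Let $M_i=\gcd(m_0,\dots,m_i)=n'/L_i$. We choose $x_{p-1},x_{p-2},\dots,x_0$ in this order. When $x_i$ with $i\ge1$ is to be chosen, the remaining right side $\ell^{(i)}=\ell-\sum_{h>i}m_hx_h$ is divisible by $M_i$; at the start this is $M_{p-1}=m\mid\ell$. The rest, $\sum_{h<i}m_hx_h$, is divisible by $M_{i-1}$, so we must have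
$$m_ix_i\equiv\ell^{(i)}\pmod{M_{i-1}},$$
and this makes $\ell^{(i-1)}$ divisible by $M_{i-1}$, as needed for the next choice. Since $\gcd(m_i,M_{i-1})=M_i\mid\ell^{(i)}$, the solutions form one class modulo
$$\frac{M_{i-1}}{M_i}=\frac{L_i}{L_{i-1}}=\frac{d_i}{G_i},$$
the last equality being $\mathrm{lcm}(L_{i-1},d_i)=L_{i-1}d_i/G_i$. This modulus divides $d_i$. So among the representatives in $[0,d_i)$, exactly one solution lies in each window $[a\,d_i/G_i,(a+1)d_i/G_i)$ with $0\le a<G_i$. The window number is $a=\lfloor G_ix_i/d_i\rfloor=a_i$. Hence $a_i$ can be prescribed freely and determines $x_i$. Finally $m_0x_0=\ell^{(0)}$ in $\mathbb Z_{n'}$ with $m_0=M_0\mid\ell^{(0)}$ has exactly one solution in $\mathbb Z_{d_0}$, matching $a_0=0$, $G_0=1$.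

Composing β with α gives the lemma. $\square$

## 8. Vectors in $\mathbb Z_d^p$ up to rotation

**Lemma 2.** Let $p$ be prime, $d\ge1$, $J\in\mathbb Z_{pd}$, $\gamma\in\mathbb Z$. Put
$$B'=\Bigl\{x\in\mathbb Z_d^p\text{ nonconstant},\ \sum x_i\equiv J\ (\mathrm{mod}\ d)\Bigr\}\Big/\kappa,$$
$$B''=\{z\in\mathbb Z_d:\ pz\equiv J-\gamma d\ (\mathrm{mod}\ pd)\},\qquad E=\Bigl\{e\in\mathbb Z_d^p:\ \sum e_i=-1\Bigr\}\Big/\kappa .$$

(i) If $p\nmid d$: $E$ contains exactly one constant class; $B''$ has exactly one element if $p\mid J-\gamma d$ and is empty otherwise; there is an explicit bijection from $B'$ to the nonconstant classes of $E$.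

(ii) If $p\mid d$: $E$ has no constant class, and there is an explicit bijection $B'\sqcup B''\to E$.

The first thing to try is a translation $x\mapsto x+t\mathbf 1$. It commutes with $\kappa$, keeps (non)constancy, and changes the sum by $pt$. This proves (i). For $p\mid d$ it can never turn a sum divisible by $p$ into $-1$. Counting shows that something is really missing there. With $p\mid d$ and sum $0$, there are $d^{p-1}$ vectors, of which $p$ are constant, so $d^{p-1}/p-1$ nonconstant classes, while $E$ has $d^{p-1}/p$ classes. The extra point is what $B''$ supplies.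

*Proof of (i).* A constant $e$ satisfies $pe_0=-1$ in $\mathbb Z_d$, which has exactly one solution since $p$ is a unit. The congruence $pz\equiv J-\gamma d\pmod{pd}$ requires $p\mid J-\gamma d$, and then determines $z$ modulo $d$. The bijection is $x\mapsto x+t\mathbf 1$ with $pt\equiv-1-J\pmod d$.

*Proof of (ii).* A constant $e$ would give $pe_0=-1$ in $\mathbb Z_d$, which is impossible modulo $p$. So every class in $E$ has $p$ members.

**Case $p\nmid J$.** *Here multiplication by a unit does what translation cannot.* We have $p\nmid J-\gamma d$, so $B''=\emptyset$. No constant $x$ has sum $J$ in $\mathbb Z_d$, since $px_0\equiv J\pmod d$ would give $p\mid J$. Write $d=p^\beta d'$ with $p\nmid d'$. By the Chinese remainder theorem choose $\alpha\in\mathbb Z_d^\times$ and $\tau\in\mathbb Z_d$ with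
$$\alpha\equiv-J^{-1},\ \tau\equiv0\pmod{p^\beta},\qquad \alpha\equiv1,\ p\tau\equiv-1-J\pmod{d'}.$$
The map $x\mapsto\alpha x+\tau\mathbf 1$ is invertible and commutes with $\kappa$. It changes the sum from $J$ to $\alpha J+p\tau$, which is $-1$ modulo $p^\beta$ and $J+(-1-J)=-1$ modulo $d'$. So it induces a bijection $B'\to E$.

**Case $p\mid J$.** Then $J=pJ_1$ with a well-defined $J_1\in\mathbb Z_d$, and $B''$ is the single point $J_1-\gamma\frac dp$. The translation $x\mapsto x-J_1\mathbf 1$ identifies $B'$ with
$$B_0'=\Bigl\{x\in\mathbb Z_d^p\text{ nonconstant},\ \sum x_i=0\Bigr\}\Big/\kappa.$$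
We connect $E$ and $B_0'\sqcup B''$ through a set of vectors, with no classes. For $y\in\mathbb Z_d^p$ let $\lambda(y)=\sum_{i=0}^{p-1}i\,y_i\in\mathbb Z_p$, well defined since $p\mid d$. Rotation raises each index by $1$ modulo $p$, so
$$\lambda(\kappa y)=\lambda(y)+\sum y_i\quad\text{in }\mathbb Z_p. \tag{5}$$
Let
$$Y=\Bigl\{y\in\mathbb Z_d^p:\ \sum y_i=0,\ \lambda(y)=0\Bigr\}.$$

**Step A ($E\to Y$).** *The purpose is to choose a canonical member in each class of $E$.* If $\sum e_i=-1$, then $\lambda(\kappa e)=\lambda(e)-1$ by (5). So each class in $E$ has a unique member with $\lambda(e)=0$. Send the class to $y=e+(1,0,\dots,0)$. The sum becomes $0$, and $\lambda$ does not change, since index $0$ has weight $0$. Conversely $y\mapsto y-(1,0,\dots,0)$ gives a vector with sum $-1$ and $\lambda=0$. So this is a bijection $E\to Y$.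

**Step B (differences).** *The purpose is to map vectors $x$ of sum $0$ to $Y$ and to find the fibres.* Let $\Delta x=x-\kappa x$, that is, $(\Delta x)_i=x_i-x_{i-1}$ with indices modulo $p$. If $\sum x_i=0$, then $\sum(\Delta x)_i=0$, and by (5) $\lambda(\Delta x)=\lambda(x)-\lambda(\kappa x)=0$; so $\Delta x\in Y$.

Conversely let $y\in Y$. The $x$ with $\Delta x=y$ are given by $x_i=x_0+y_1+\dots+y_i$ with $x_0$ arbitrary; the equation at index $0$ holds because $\sum y_i=0$. The condition $\sum x_i=0$ reads
$$p\,x_0=-\sum_{i=1}^{p-1}(p-i)y_i .$$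
The right side is $\lambda(y)=0$ modulo $p$, so it lies in $p\mathbb Z_d$. There are exactly $p$ solutions $x_0$. They form a coset of $\frac dp\mathbb Z_d$, with one solution in each window $[a\frac dp,(a+1)\frac dp)$, $0\le a<p$. Let $F_y$ be the resulting set of $p$ vectors $x$. Since $\Delta$ commutes with $\kappa$, we have $\kappa F_y=F_{\kappa y}$. Finally, $x$ is nonconstant iff $\Delta x\ne0$.

**Step C ($B_0'\sqcup B''\to Y$).** *The purpose is to convert the $p$ choices inside a fibre into the $p$ rotations of $y$.* Define:

* The point of $B''$ goes to $y=0$.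
* If $\Delta x=\eta\mathbf 1$ with $\eta\ne0$, the class of $x$ goes to $\eta\mathbf 1$.
* If $\Delta x$ is nonconstant, let $y^*$ be the lexicographically least rotation of $\Delta x$. The rotations of $\Delta x$ are distinct, so the class of $x$ has exactly one member $x^*$ with $\Delta x^*=y^*$. Put $a=\lfloor p\,x_0^*/d\rfloor\in[0,p)$ and send the class to $\kappa^ay^*$.

We check that each $y\in Y$ is hit exactly once. For $y=0$ this is clear. Let $y=\eta\mathbf 1\in Y$ with $\eta\ne0$. Then $p\eta=0$, so $\eta$ generates $\frac dp\mathbb Z_d$, a group of order $p$. For $x\in F_y$ we have $\kappa x=x-\eta\mathbf 1$. The members of $F_y$ differ from $x$ exactly by the vectors $h\mathbf 1$ with $h\in\frac dp\mathbb Z_d$. Hence $F_y$ is exactly one $\kappa$-class, and it is the only class sent to $y$. Last, fix a rotation class of nonconstant vectors in $Y$, with least member $y^*$; all its rotations lie in $Y$, since $\sum y^*_i=0$ makes $\lambda$ invariant under $\kappa$ on them. Classes in $B_0'$ over it correspond bijectively to elements of $F_{y^*}$ (via $x^*$),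 these to $a\in[0,p)$ by the windows of Step B, and these to the $p$ distinct rotations $\kappa^ay^*$.

So Step C is a bijection. Compose it with the inverse of Step A. $\square$

*Example.* $p=2$, $d=6$, $J=0$. Here $\lambda(y)=y_1$ modulo $2$ and $Y=\{(0,0),(2,4),(4,2)\}$. The classes in $B'_0$ are $\{(1,5),(5,1)\}$ and $\{(2,4),(4,2)\}$. We have $\Delta(1,5)=(2,4)$ and $\Delta(4,2)=(2,4)$, and $y^*=(2,4)$ for both classes. For the first, $x^*=(1,5)$ and $a=\lfloor2/6\rfloor=0$, so it goes to $(2,4)$. For the second, $x^*=(4,2)$ and $a=\lfloor8/6\rfloor=1$, so it goes to $(4,2)$. The point of $B''$ goes to $(0,0)$. The three classes in $E$ (sum $5$) are obtained by subtracting $(1,0)$: those of $(5,0)$, $(1,4)$, $(3,2)$.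

## 9. Proof of Theorem 1: construction of $\varphi_j$

The recursion is on $n$. For $n=1$, $\varphi_0$ sends a word to its necklace; there is one word of each weight, and $\hat s=\mathrm{flex}=0$ in $\mathbb Z_1$. Let $n>1$, with $p,n'$ as in Section 6. By recursion we have a weight-preserving bijection $\Phi'$ of $\{0,1\}^{n'}$ with $\mathrm{flex}'(\Phi'(u))=\hat s(u)\in\mathbb Z_{n'}$, where $\mathrm{flex}'$ is the flex for length $n'$. Fix $k$ and $j\in\mathbb Z_n$. For $\vec k=(k_0,\dots,k_{p-1})$ with sum $k$ put $e_2(\vec k)=\sum_{i<i'}k_ik_{i'}$. Counting pairs inside and across blocks,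
$$\binom k2=\sum_i\binom{k_i}2+e_2(\vec k). \tag{6}$$

**Step 1 (rotate one row).** *The purpose is to replace the condition $\hat s(w)=j$ modulo $n$ by a condition modulo $n'$ on $\kappa$-classes of block tuples.*

Cut $w\in X_j(n,k)$ into blocks, $w=u_0u_1\cdots u_{p-1}$, each $u_b$ of length $n'$, with $|u_b|=k_b$. For $i\in[n']$ the $i$-th row is $\rho_i=(u_0(i),\dots,u_{p-1}(i))$. Put $h_i=\sum_b\rho_i(b)$ and $\sigma_i=\sum_bb\,\rho_i(b)\in\mathbb Z_p$. Since letter $i$ of $u_b$ is at position $i+n'b$,
$$s(w)=\sum_ii\,h_i+n'\sum_i\sigma_i\ \text{ in }\mathbb Z_n,\qquad s(w)\equiv\sum_ii\,h_i\equiv\sum_bs(u_b)\pmod{n'}. \tag{7}$$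
(The product $n'\sigma_i$ is well defined in $\mathbb Z_n$ because $\sigma_i$ is known modulo $p$.) Rotating a row, $\rho_i\mapsto\kappa\rho_i$, keeps $h_i$ and changes $\sigma_i$ to $\sigma_i+h_i$. For a nonconstant row $0<h_i<p$, so $h_i$ is a unit modulo $p$, and $\sigma_i$ takes each value in $\mathbb Z_p$ exactly once on the $p$ rotations of the row.

*Nonconstant tuples.* The tuple $u=(u_0,\dots,u_{p-1})$ is nonconstant iff some row is. Let $i_1$ be the least index of a nonconstant row. Let $u^*$ be obtained from $u$ by rotating only row $i_1$ so that $\sigma_{i_1}=0$, and send $u$ to the $\kappa$-class of $u^*$; here $\kappa$ acts on tuples, i.e. rotates all rows simultaneously. The claim is that this is a bijection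
$$\{u\text{ nonconstant}:\hat s(u_0\cdots u_{p-1})=j\}\longrightarrow\Bigl\{u\text{ nonconstant}:\ \sum_bs(u_b)+\binom k2\equiv j\ (\mathrm{mod}\ n')\Bigr\}\Big/\kappa, \tag{8}$$
all tuples having total weight $k$.

By (7), the $h_i$, the index $i_1$ and the condition on the right do not change under row rotations. So the map lands in the right-hand set. For the inverse, take a class on the right. Since $\kappa$ adds the unit $h_{i_1}$ to $\sigma_{i_1}$, the class has a unique member with $\sigma_{i_1}=0$. By (7) its $\hat s$ is congruent to $j$ modulo $n'$. Rotating its row $i_1$ by $b$ steps adds $n'bh_{i_1}$ to $\hat s$, and $bh_{i_1}$ runs through $\mathbb Z_p$. So exactly one $b\in\mathbb Z_p$ makes $\hat s=j$ in $\mathbb Z_n$. The two maps are mutually inverse: $u$ is itself a rotation of $u^*$ in row $i_1$ with $\hat s=j$, and conversely resetting $\sigma_{i_1}$ to $0$ recovers the chosen member of the class.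

*Constant tuples.* Let $w=u^p$ with $|u|=k'=k/p$. Then $s(w)=p\,s(u)+n'k'\binom p2$, and $\binom{pk'}2=p\binom{k'}2+\binom p2k'^2$ by (6). So
$$\hat s(u^p)=p\,\hat s(u)+\binom p2k'(n'+k')\quad\text{in }\mathbb Z_n, \tag{9}$$
where $p\,\hat s(u)\in\mathbb Z_n$ is well defined for $\hat s(u)\in\mathbb Z_{n'}$.

**Step 2 (apply the recursion to the blocks).** *The purpose is to replace corrected sums by flexes.* By (6), the condition on the right of (8) reads $\sum_b\hat s(u_b)+e_2(\vec k)\equiv j\pmod{n'}$. Apply $\Phi'$ to every block. This commutes with $\kappa$, and it preserves weights and (non)constancy because $\Phi'$ is a weight-preserving bijection; $e_2$ is symmetric, hence invariant under $\kappa$. With (9) for constant tuples, we obtain a bijection from $X_j(n,k)$ to $T_j=T_j'\sqcup T_j''$, where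
$$T_j'=\Bigl\{y=(y_0,\dots,y_{p-1})\text{ nonconstant}:\ \sum_i\mathrm{flex}'(y_i)+e_2(\vec k)\equiv j\ (\mathrm{mod}\ n')\Bigr\}\Big/\kappa,$$
$$T_j''=\Bigl\{y\in W(n',k'):\ p\,\mathrm{flex}'(y)+\binom p2k'(n'+k')\equiv j\ (\mathrm{mod}\ n)\Bigr\},\qquad k'=k/p.$$
In $T_j'$ we have $y_i\in W(n',k_i)$ with $\sum k_i=k$; and $T_j''=\emptyset$ if $p\nmid k$. An element $y\in T_j''$ is viewed as the constant tuple $(y,\dots,y)$.

**Step 3 (sort both sides by component necklaces).** *The purpose is to reduce the comparison of $T_j$ with $N_j(n,k)$ to Lemmas 1 and 2.* An element of $T_j$ determines a $\kappa$-class of tuples $\vec\nu=(\nu_0,\dots,\nu_{p-1})$ of necklaces of length $n'$: the necklaces of its entries. A necklace in $N_j(n,k)$ also does: write a word $w$ in it as an interleaving $(w_0,\dots,w_{p-1})$ and take the necklaces of the components; by (4), $c$ rotates this tuple by $\kappa$. We match the fibres over each class of $\vec\nu$ of total weight $k$.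

Let $d_i$ be the size of $\nu_i$, $m_i=n'/d_i$ its repetition number, $k_i$ its weight (so $m_i\mid k_i$), and $o_i$ its base point. The words in $\nu_i$ are $c'^{x_i}o_i$ with $x_i\in\mathbb Z_{d_i}$, and their flex is $m_ix_i$.

**Case I ($\vec\nu$ nonconstant).** Take $\vec\nu$ to be the lexicographically least tuple in its $\kappa$-class.

*The fibre of $T_j$.* It contains no constant tuple, so it lies in $T_j'$. The $p$ rotations of $\vec\nu$ are distinct, so each element has exactly one representative with necklace tuple exactly $\vec\nu$. In terms of $x\in\prod\mathbb Z_{d_i}$ the condition is $\sum m_ix_i=j-e_2(\vec k)$ in $\mathbb Z_{n'}$. So the fibre is $K_\ell$ of Lemma 1 with $\ell=j-e_2(\vec k)$ modulo $n'$.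

*The fibre of $N_j$.* In a $c$-orbit over this class, $c^a$ keeps the necklace tuple equal to $\vec\nu$ iff $p\mid a$. So the words with necklace tuple exactly $\vec\nu$ form one $\langle c^p\rangle$-orbit. Since $c^p$ acts as $c'$ on every component, it adds $\mathbf 1$ to $x$. Hence the $c$-orbits over the class correspond to the $\langle\mathbf 1\rangle$-orbits on $\prod\mathbb Z_{d_i}$. If $c^a$ fixes such a word, then $a=pb$ with $d_i\mid b$ for all $i$, and conversely. So all these necklaces have size $p\,\mathrm{lcm}(d_i)$ and repetition number $n'/\mathrm{lcm}(d_i)=\gcd(m_i)=m$. The fibre of $N_j$ consists of all these orbits if $m\mid j$, and is empty otherwise.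

*Matching.* Since $m\mid m_i\mid k_i$, we have $m\mid e_2(\vec k)$; also $m\mid n'$. So $m\mid j\iff m\mid\ell$, and Lemma 1 matches the two fibres, whether empty or not.

**Case II ($\nu_0=\dots=\nu_{p-1}=\nu$).** Let $\nu$ have size $d$, repetition number $m=n'/d$, weight $k'=k/p=m\mu$, and base point $o$. Tuples are described by $x\in\mathbb Z_d^p$.

*Necklaces over $\nu$.* By (4), $c$ acts by $x\mapsto(x_{p-1}+1,x_0,\dots,x_{p-2})$. To straighten the extra $+1$, put
$$e_0=x_0-x_{p-1}-1,\qquad e_i=x_i-x_{i-1}\ (1\le i<p).$$
Then $\sum e_i=-1$. Every $e$ with this sum arises, from exactly $d$ vectors $x$, which differ by multiples of $\mathbf 1$. Moreover $e(cx)=\kappa e(x)$: we have $e(cx)_0=(x_{p-1}+1)-x_{p-2}-1=e_{p-1}$; next $e(cx)_1=x_0-(x_{p-1}+1)=e_0$; and $e(cx)_i=x_{i-1}-x_{i-2}=e_{i-1}$ for $i\ge2$. So each $c$-orbit has a well-defined $\kappa$-class of $e$'s. If $e(x)=\kappa^ie(x')=e(c^ix')$, then $x=c^ix'+t\mathbf 1=c^{i+pt}x'$ for some $t$, since $c^p$ adds $\mathbf 1$. Hence the $c$-orbits correspond bijectively to $\kappa$-classes of such $e$, i.e. to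 $E$ of Lemma 2. The orbit contains all $d$ vectors over each $e$ in the class, so its size is $d\cdot|\text{class}|$. The repetition number is therefore $n/(dp)=m$ for nonconstant $e$ and $n/d=pm$ for constant $e$.

*The fibre of $T_j$.* If $m\nmid j$, this fibre is empty, since $m\mid n'$ and $m\mid k'$ make every left side in $T_j'$ and $T_j''$ divisible by $m$. The fibre of $N_j$ is empty too, as all repetition numbers are multiples of $m$. So let $j=mj'$ with $j'\in\mathbb Z_{pd}$ (recall $n=pmd$), and put
$$J=j'-\binom p2m\mu^2\in\mathbb Z_{pd},\qquad\gamma=\binom p2k'.$$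
Here $e_2(\vec k)=\binom p2k'^2=\binom p2m^2\mu^2$. Dividing by $m$ turns the condition of $T_j'$ into $\sum x_i\equiv J\pmod d$. As $n'+k'=m(d+\mu)$, dividing the condition of $T_j''$ by $m$ gives
$$px\equiv j'-\binom p2m\mu(d+\mu)=J-\gamma d\pmod{pd}.$$
So the fibre is $B'\sqcup B''$ of Lemma 2.

*Matching.* If $p\mid d$, then $E$ has no constant class, so all repetition numbers are $m$, which divides $j$. The fibre of $N_j$ is all of $E$, and Lemma 2(ii) matches.

If $p\nmid d$, the fibre of $N_j$ consists of all nonconstant classes of $E$, together with the unique constant class iff $pm\mid j$, i.e. iff $p\mid j'$. Match $B'$ with the nonconstant classes by Lemma 2(i). It remains to see that $B''\ne\emptyset$ iff $p\mid j'$. By Lemma 2(i), $B''\neq\emptyset$ iff $p$ divides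
$$J-\gamma d=j'-\binom p2m\mu(\mu+d).$$
For $p$ odd, $p\mid\binom p2$. For $p=2$, $d$ is odd, so $\mu(\mu+d)$ is even. In both cases $p\mid J-\gamma d\iff p\mid j'$. Match the single element of $B''$ with the constant class when they exist.

**Step 4 (close the recursion).** *The purpose is to return to the form of Theorem 1 that the next level needs.* Composing Steps 1–3 gives the bijection $\varphi_j:X_j(n,k)\to T_j\to N_j(n,k)$. By (3), $\Phi(w):=$ the unique word of flex $j=\hat s(w)$ in $\varphi_j(w)$ maps $X_j(n,k)$ bijectively onto $\{w\in W(n,k):\mathrm{flex}(w)=j\}$. Taking all $j\in\mathbb Z_n$ together, $\Phi$ is a bijection of $W(n,k)$ with $\mathrm{flex}\circ\Phi=\hat s$. This proves Theorem 1. $\square$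

The correction $\binom k2$ matters in the last matching for $p=2$. For $n=k=2$ the uncorrected sum of $11$ is $1$, while $[11]$ has $m=2\nmid1$; the corrected sum is $0$.

As for explicitness, one step rotates one row, makes $p$ calls of length $n/p$, computes least rotations, and does arithmetic modulo $n$. The total length of the words at each depth of the recursion is $n$, and the depth is at most $\log_2n$. Every step has a stated inverse, so $\varphi_j$ and $\varphi_j^{-1}$ are computable in polynomial time. No set is listed and nothing is counted.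

## 10. The recursion by hand: $(n,k)=(4,2)$ and $(6,3)$

*$n=4$, $k=2$, $j=0$.* Here $X_0=\{1100,0011\}$, $p=2$, $n'=2$. For length $2$ each weight has only one necklace, so $\Phi'(u)$ is just the word of flex $\hat s(u)$ in $[u]$: it fixes $00$, $11$ (both have $\hat s=0$), $01$ ($\hat s=0$, flex $0$) and $10$ ($\hat s=1$, flex $1$).

For $1100$ the blocks are $(11,00)$ and the first row $(1,0)$ already has $\sigma_1=0$. The necklaces differ: Case I with $\vec\nu=([00],[11])$ and $d_0=d_1=1$. Interleaving $w_0=00$ and $w_1=11$ puts ones at the odd positions, giving $[0101]$.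

For $0011$ the rows are $(0,1),(0,1)$. Rotating the first row gives the blocks $(10,01)$, and $x=(1,0)$. This is Case II with $d=2$, $m=1$, $\mu=1$, $J=-1$, so $p\nmid J$. We get $\alpha=1$, $\tau=0$ and $e=(1,0)$. One vector with these differences is $x=(0,0)$, since $e_0=0-0-1=1$ in $\mathbb Z_2$. Interleaving $w_0=w_1=01$ gives ones at positions $4$ and $1$, the word $1001$, hence $[0011]$. Indeed $N_0(4,2)=\{[0101],[0011]\}$.

*$n=6$, $k=3$, $r=0$.* This is the example of Section 4. By Theorem 2 we take $a=-1$ and $j=0$, and apply $\varphi_0$ to $c^{-1}A$. Here $p=2$, $n'=3$. For length $3$ again each weight has one necklace, so $\Phi'(u)$ is the word of flex $\hat s(u)$ in $[u]$. On weights $0,1,3$ it is the identity. On weight $2$, with base point $011$: $\hat s(011)=0$, $\hat s(101)=2$, $\hat s(110)=1$, while the flexes of $011,101,110$ are $0,1,2$. So $\Phi'$ fixes $011$ and exchanges $101$ and $110$. In Case I with $\vec\nu=([001],[011])$ we have $d_0=d_1=3$, $G_1=3$, so $a=(0,x_1)$. The results are: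

| $A$ | $c^{-1}A$ in blocks | after Step 1 | after $\Phi'$ | ordered tuple | interleaved word | necklace |
|---|---|---|---|---|---|---|
| $123$ | $110,001$ | $110,001$ | $101,001$ | $x=(0,1)$ | $101001$ | $[001101]$ |
| $156$ | $000,111$ | $100,011$ | $100,011$ | $x=(1,0)$ | $100011$ | $[000111]$ |
| $345$ | $011,100$ | $111,000$ | $111,000$ | $([000],[111])$ | $101010$ | $[010101]$ |
| $246$ | $101,010$ | $101,010$ | $110,010$ | $x=(2,2)$ | $001011$ | $[001011]$ |

For instance, in the first row $a=(0,1)$, so $w_0=001$ and $w_1=c'(011)=101$. Position $2a+i$ of the word carries $w_i(a)$, which puts ones at $6$, $3$ and $1$. The three subsets that collided under $A\mapsto[A]$ are now separated, and every necklace in $N_0(6,3)$ appears once.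

## 11. Proof of Theorem 2: from $\hat s$ back to $s$

**Step 1 (the rotations).** *The purpose is to show that $A\mapsto c^aA$ carries $\bar S_r(n,k)$ onto $X_j(n,k)$.* By (1), $A\mapsto c^aA$ is a bijection of $W(n,k)$ with $\hat s(c^aA)=s(A)+ak+\binom k2$.

* $k$ odd, $a=-\frac{k-1}2$: $ak+\binom k2=0$, so $\bar S_r(n,k)\to X_r(n,k)$ bijectively.
* $k$ even, $a=-\frac k2$: $ak+\binom k2=-\frac{k^2}2+\frac{k^2-k}2=-\frac k2$, so $\bar S_r(n,k)\to X_{r-k/2}(n,k)$ bijectively.
* $k$ even, $\nu_2(n)<\nu_2(k)$: the additional rotation by $\frac{n_1+1}2$ adds $\frac k2(n_1+1)$. Since $2^{\nu_2(n)}\mid\frac k2$, we have $n\mid\frac k2n_1$, so this is $\frac k2$ modulo $n$. It cancels $-\frac k2$, and $\bar S_r(n,k)\to X_r(n,k)$ bijectively.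

With Theorem 1, $\Theta_r:\bar S_r(n,k)\to N_j(n,k)$ is a bijection for all $n,k,r$.

**Step 2 (the target).** *The purpose is to check that $N_j(n,k)=N_r(n,k)$ under each of (a)–(e).*

(b) is the first bullet of the theorem, and (c) is the second, including $k=0$. If (a) holds, then either $k$ is odd or $0=\nu_2(n)<\nu_2(k)$. In all these cases $j=r$.

Let (d) hold in a case not already covered, so $k>0$ is even and $j=r-\frac k2$. Then $r\ne0$, since $r=0$ would force $k=0$. Let $m\mid\gcd(n,k)$, with odd part $m_1$. Then $m_1\mid\frac k2$, so $m_1\mid r\iff m_1\mid r-\frac k2$. As $\nu_2(\frac k2)\ge\nu_2(r)+1$, we have $\nu_2(r-\frac k2)=\nu_2(r)$. Together, $m\mid r\iff m\mid r-\frac k2$. Repetition numbers of necklaces in $N(n,k)$ divide $\gcd(n,k)$, so $N_{r-k/2}(n,k)=N_r(n,k)$ as sets.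

Let (e) hold in a case not already covered, so $k=n$ is even, $n_1\nmid r$ and $j=r-\frac n2$. The only necklace is $1^n$, with $m=n$. It is not in $N_r$, because $n\mid r$ would give $n_1\mid r$. It is not in $N_{r-n/2}$ either, because $n\mid r-\frac n2$ together with $n_1\mid\frac n2$ would give $n_1\mid r$. So $N_j=N_r=\emptyset$. $\square$

## 12. Proof of Theorem 3: the discrepancy outside (a)–(e)

Suppose none of (a)–(e) holds. Then $n$ and $k$ are even, $k>0$, $1\le v=\nu_2(k)\le\nu_2(n)$, $\nu_2(r)\ge v-1$, and if $k=n$ then $n_1\mid r$. We are in the third bullet of Theorem 2, so $|\bar S_r|=|N_{r-k/2}|$.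

**Step 1 (compare $N_{r-k/2}$ with $N_r$).** *The purpose is to see which repetition numbers distinguish the two sets.* Let $m\mid\gcd(n,k)$ have odd part $m_1$; so $\nu_2(m)\le v$. As before $m_1\mid r\iff m_1\mid r-\frac k2$. Also $\nu_2(\frac k2)=v-1$.

If $\nu_2(r)=v-1$, then $r$ and $\frac k2$ are both odd multiples of $2^{v-1}$, so $2^v\mid r-\frac k2$. Hence $m\mid r-\frac k2$ iff $m_1\mid r$, while $m\mid r$ iff $m_1\mid r$ and $\nu_2(m)\le v-1$. Therefore $N_{r-k/2}=N_r\sqcup D$.

If $\nu_2(r)\ge v$, then $\nu_2(r-\frac k2)=v-1$ and the roles are exchanged: $m\mid r$ iff $m_1\mid r$, and $m\mid r-\frac k2$ iff $m_1\mid r$ and $\nu_2(m)\le v-1$. Therefore $N_r=N_{r-k/2}\sqcup D$.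

**Step 2 ($D\ne\emptyset$).** *The purpose is to make sure that the discrepancy is not zero.* If $k<n$, then $2^v$ divides both $k$ and $n$. The word $1^{k/2^v}0^{(n-k)/2^v}$ contains both letters and, cyclically, has a single run of ones, so it is primitive. Its $2^v$-th power represents a necklace in $N(n,k)$ with $m=2^v$, whose odd part $1$ divides $r$. If $k=n$, the necklace $1^n$ has $m=n$, $\nu_2(m)=v$, and odd part $n_1\mid r$. In both cases $D\neq\emptyset$. $\square$

Theorems 2 and 3 together say that (a)–(e) are necessary and sufficient for $|\bar S_r(n,k)|=|N_r(n,k)|$. Outside them $\Theta_r$ is still explicit: it is a bijection $\bar S_r\to N_r\sqcup D$ if $\nu_2(r)=v-1$, and $\bar S_r\to N_r\setminus D$ if $\nu_2(r)\ge v$. In the table for $n=4$, $k=2$ we have $v=1$ and $D=\{[0101]\}$, and the differences $-1,+1,-1,+1$ for $r=0,1,2,3$ are as stated.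

## 13. The $q$-binomial coefficient modulo $q^n-1$

Theorem 1 can also be read as a polynomial congruence. Write $s(A)$ for the integer sum here. It is a textbook fact that $\sum_Aq^{s(A)-\binom{k+1}2}=\binom nk_q$, summed over $k$-subsets $A$ of $[n]$. By (1), $\hat s(c^{-k}A)=s(A)-k^2+\binom k2=s(A)-\binom{k+1}2$ in $\mathbb Z_n$. So the coefficient of $q^j$ in $\binom nk_q$ modulo $q^n-1$ is $|X_j(n,k)|$, and Theorem 1 matches this bijectively with $|N_j(n,k)|$. A necklace $\nu$ of repetition number $m(\nu)$ lies in $N_j$ for exactly the multiples $j$ of $m(\nu)$ in $[0,n)$, and contributes $\sum_jq^j=\frac{q^n-1}{q^{m(\nu)}-1}$. Hence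
$$\binom nk_q\equiv\sum_{\nu\in N(n,k)}\frac{q^n-1}{q^{m(\nu)}-1}\pmod{q^n-1}.$$
For $n=4$, $k=2$: $\binom42_q=1+q+2q^2+q^3+q^4\equiv2+q+2q^2+q^3$, and the right side is $(1+q+q^2+q^3)+(1+q^2)$. This congruence is the cyclic sieving phenomenon for $k$-subsets under rotation (Reiner–Stanton–White, *The cyclic sieving phenomenon*, J. Combin. Theory Ser. A 108 (2004)). That paper is mentioned for context only and is not used in the proofs.
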